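\title{The sharp logarithmic rate of energy dissipation for advection-diffusion equations with Sobolev velocity fields}

\begin{abstract}
We study the energy $\nu\int_0^t\|\nabla u^\nu_s\|_{L^2}^2\,ds$ dissipated by the solution of the advection-diffusion equation on $\mathbb T^d$, $d\ge2$, with diffusivity $\nu$, a divergence free velocity field in $L^1_tW^{1,p}_x$ and an initial datum in $W^{1,2}\cap L^\infty$. We prove that for $p>1$ it is bounded by $C\log(1/\nu)^{-p}$, and that it is $o(\log(1/\nu)^{-p})$ for each fixed field and datum. We construct fields in $L^\infty_tW^{1,p}_x$ showing that the exponent $p$ is optimal and that the little-$o$ cannot be quantified. This proves a conjecture of Bru\`e and Nguyen. Both bounds rest on a formula that expresses the dissipated energy through two particles driven by independent Brownian motions. The upper bound controls their separation by a maximal function; the lower bound separates them exponentially fast by random shear flows confined to small cells.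
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Let $d\ge2$, $\mathbb T^d=\mathbb R^d/\mathbb Z^d$ and $T\in(0,+\infty]$. Given a divergence free velocity field $b\in L^1([0,T],W^{1,p}(\mathbb T^d,\mathbb R^d))$, an initial datum $u_0\in L^\infty(\mathbb T^d)$ and a diffusivity $\nu>0$, consider
\begin{equation}\label{eq:E}
\partial_tu^\nu+b\cdot\nabla u^\nu-\nu\Delta u^\nu=0\ \text{ on }\mathbb T^d\times(0,T],\qquad u^\nu(0,x)=u_0(x).
\end{equation}
A \emph{solution} is a bounded distributional solution. There is exactly one (Lemma~\ref{lem:wp}), and it satisfies the energy identity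
\[
\tfrac12\|u^\nu_t\|_{L^2}^2+D_t(\nu)=\tfrac12\|u_0\|_{L^2}^2,\qquad D_t(\nu):=\nu\int_0^t\|\nabla u^\nu_s\|_{L^2}^2\,ds .
\]
Thus $D_t(\nu)$ is the energy lost up to time $t$. Transport by a divergence free field only rearranges the values of $u_0$ and destroys no energy by itself, but it steepens gradients, and diffusion acts on these. The question is how small $D_t(\nu)$ must be as $\nu\to0$. We write $|\log\nu|=\log(1/\nu)$.

If $b=0$, the heat flow does not increase $\|\nabla u_s\|_{L^2}$, so $D_t(\nu)\le\nu t\|\nabla u_0\|_{L^2}^2$. If $|\nabla b|\le L$ everywhere, then $D_t(\nu)\le C_d\,\nu t\,e^{2Lt}\|\nabla u_0\|_{L^2}^2$; see \eqref{eq:lip}. The second bound is linear in $\nu$, but it says nothing once $Lt$ is a large multiple of $|\log\nu|$, and the gradient of a Sobolev field may exceed any such threshold on a small set. For Sobolev fields the rate becomes logarithmic. Bru\`e and Nguyen \cite{BN} proved the following for $p>2$.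
\begin{itemize}
\item[(1)] If $b\in L^\infty([0,T],W^{1,p})$ is divergence free and $u_0\in W^{1,2}\cap L^\infty$, then for every finite $t\in(0,T]$
\[
D_t(\nu)\le C|\log\nu|^{-p+1}\quad\text{for every }\nu\in(0,1/5),
\]
where $C=C\big(p,d,t,\|u_0\|_{W^{1,2}}^2+\|u_0\|_{L^\infty}^2,\|\nabla b\|_{L^\infty_tL^p_x}\big)$.
\item[(2)] For every $d\ge2$ there are a divergence free $b\in L^\infty([0,1],W^{1,p})$ and $u_0\in W^{1,2}\cap L^\infty$ such that
\begin{equation}\label{eq:limsup}
\limsup_{\nu\to0}\,|\log\nu|^r\,D_1(\nu)=+\infty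
\end{equation}
for every $r>p\,\frac{p-1}{p-2}$.
\end{itemize}
The conjecture posed in \cite{BN} is that the correct exponent is $p$ on both sides. It has two parts.
\begin{itemize}
\item[(a)] Under the hypotheses of (1), $D_t(\nu)\le C|\log\nu|^{-p}$ for every finite $t\in(0,T]$ and every $\nu\in(0,1/5)$, with $C$ depending on the same quantities as in (1).
\item[(b)] For every $d\ge2$ and $p>2$ there are a divergence free $b\in L^\infty([0,1],W^{1,p})$ and $u_0\in W^{1,2}\cap L^\infty$ such that \eqref{eq:limsup} holds for every $r>p$.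
\end{itemize}

\subsection{Results}

\begin{theorem}[Upper bound]\label{thm:upper}
Let $p>1$, let $b\in L^1([0,T],W^{1,p})$ be divergence free, let $u_0\in W^{1,2}\cap L^\infty$ and let $t\in(0,T]$ be finite. Then for all $\nu\in(0,1/5)$
\[
D_t(\nu)\le C_{p,d}\Big[\|u_0\|_{L^\infty}^2\Big(\int_0^t\|\nabla b_s\|_{L^p}\,ds\Big)^p|\log\nu|^{-p}+t\,\|u_0\|_{L^\infty}^2\,\nu^{1/2}+\|\nabla u_0\|_{L^2}^2\,\nu^{1/4}\Big].
\]
Moreover, for each fixed $(b,u_0,t)$ we have $D_t(\nu)=o(|\log\nu|^{-p})$ as $\nu\to0$.
\end{theorem}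

\begin{theorem}[Lower bound along a sequence]\label{thm:lower}
Let $d\ge2$, $p\ge1$, and let $\varepsilon:(0,1/5)\to(0,\infty)$ be any function with $\varepsilon(\nu)\to0$ as $\nu\to0$. There are a divergence free $b\in L^\infty([0,1],W^{1,p})$ and $u_0\in W^{1,2}\cap L^\infty$ with
\[
\limsup_{\nu\to0}\ \frac{D_1(\nu)\,|\log\nu|^p}{\varepsilon(\nu)}=+\infty .
\]
\end{theorem}

\begin{corollary}\label{cor:conj}
Parts \textup{(a)} and \textup{(b)} of the conjecture are true.
\end{corollary}

\begin{proof}
For (a), apply Theorem~\ref{thm:upper} on the finite interval $[0,t]$. We have $\int_0^t\|\nabla b_s\|_{L^p}ds\le t\|\nabla b\|_{L^\infty_tL^p_x}$, and $\nu^{1/2}\le\nu^{1/4}\le C_p|\log\nu|^{-p}$ because $x^pe^{-x/4}$ is bounded on $(0,\infty)$. For (b), apply Theorem~\ref{thm:lower} with $\varepsilon(\nu)=1/\log\log(1/\nu)$, which is positive on $(0,1/5)$. For every $r>p$ we have $|\log\nu|^{r-p}\ge\log\log(1/\nu)$ when $\nu$ is small, so the same pair $(b,u_0)$ satisfies \eqref{eq:limsup} for all $r>p$.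
\end{proof}

At the endpoint $r=p$ (with $p>1$) property \eqref{eq:limsup} fails for every pair $(b,u_0)$, by the last statement of Theorem~\ref{thm:upper}, and Theorem~\ref{thm:lower} shows that the little-$o$ in that statement cannot be replaced by any rate valid for all pairs. The third theorem is a complement that the conjecture does not need. Its first part says that the rate $|\log\nu|^{-p}$ is attained when the pair may depend on $\nu$ within a bounded set; its second part says that one pair can dissipate almost at this rate for all small $\nu$, not only along a sequence.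

\begin{theorem}[Lower bounds for every small $\nu$]\label{thm:compl}
Let $d\ge2$ and $p\ge1$.
\begin{itemize}
\item[(i)] There are $c,\nu_0>0$, depending on $p$, such that for each $\nu\in(0,\nu_0)$ there exist a divergence free $b$ with $\|\nabla b\|_{L^\infty_tL^p_x}\le1$ and $u_0$ with $\|u_0\|_{W^{1,2}}+\|u_0\|_{L^\infty}\le1$ such that $D_1(\nu)\ge c|\log\nu|^{-p}$.
\item[(ii)] There are a divergence free $b\in L^\infty([0,1],W^{1,p})$, $u_0\in W^{1,2}\cap L^\infty$ and $c,\nu_0>0$ with
\[
D_1(\nu)\ge c\,|\log\nu|^{-p}\big(\log\log(1/\nu)\big)^{-6}\quad\text{for all }\nu\in(0,\nu_0).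
\]
Hence $\lim_{\nu\to0}|\log\nu|^rD_1(\nu)=\infty$ for every $r>p$.
\end{itemize}
\end{theorem}

\subsection{Why the exponent is $p$}\label{sec:heur}

For smooth data, $u^\nu(t,x)$ is the expected value of $u_0$ at the endpoint $X_t$ of a particle that starts at $x$, follows $b$ backward in time and is pushed by a Brownian motion of strength $\sqrt{2\nu}$. Release a second particle $X'$ from the same point with an independent Brownian motion. Then (Lemma~\ref{lem:two})
\[
D_t(\nu)=\tfrac14\int_{\mathbb T^d}\mathbb E\,|u_0(X_t)-u_0(X'_t)|^2\,dx .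
\]
Energy is lost exactly to the extent that the two particles end at points where $u_0$ takes different values. The noise alone separates them by about $\sqrt\nu$. A field whose gradient has size $L$ along the paths multiplies this distance by at most $e^{Lt}$. To reach a distance that is not a power of $\nu$, the particles must see gradients of size $|\log\nu|$, and by Chebyshev's inequality such gradients occupy a volume of order at most $|\log\nu|^{-p}$. Since $u_0$ is bounded, this suggests the upper bound. The obstacle is that the separation of two points is governed by $\nabla b$ between them and not only at them; the maximal function of $|\nabla b|$ resolves it (Section~\ref{sec:upper}).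

For the lower bound take $d=2$ and a square of side $\ell$ in which $|\nabla b|\approx L$. Suppose that $b$ really separates particles at an exponential rate proportional to $L$. If $\ell$ is a negative power of $L$, particles become $\ell$ apart before time $1$ when $L$ is a large multiple of $|\log\nu|$. A datum of amplitude $A$ that varies on the scale $\ell$ in the square then loses a fixed fraction of its energy $A^2\ell^2$. The costs are $\|\nabla b\|_{L^p}^p\approx L^p\ell^2$, $\|u_0\|_{L^\infty}\approx A$ and $\|\nabla u_0\|_{L^2}^2\approx A^2$, the last one independent of $\ell$ because the dimension is two. Keeping the costs bounded allows $A\approx1$ and $\ell^2\approx L^{-p}$, and the dissipated energy is $L^{-p}\approx|\log\nu|^{-p}$. The task is to build a Lipschitz, compactly supported, divergence free field that separates particles exponentially in the presence of noise. We use shear flows of random direction and phase, renewed independently at regular times (Sections~\ref{sec:shear} and~\ref{sec:cell}), and place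 rescaled realizations side by side on the torus (Sections~\ref{sec:torus} and~\ref{sec:lower}).

\subsection*{Conventions}
$\|\cdot\|$ is the $L^2$ norm, $\|\cdot\|_\infty$ the $L^\infty$ norm, and $|\cdot|$ is the Euclidean norm of vectors and matrices as well as the Lebesgue measure of sets. An \emph{absolute} constant is a numerical constant. The letter $C$, with subscripts indicating the dependence on $p$ and $d$, denotes a constant that may change from line to line. Functions on $\mathbb T^d$ are identified with periodic functions on $\mathbb R^d$.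

\section{Solutions, particles and maximal functions}\label{sec:prelim}

\subsection{Bounded solutions and stability of the dissipation}

Fix a finite $t>0$. A function $u\in L^\infty((0,t)\times\mathbb T^d)$ solves \eqref{eq:E} on $[0,t]$ if
\begin{equation}\label{eq:weak}
\int_0^t\!\!\int_{\mathbb T^d}u\,\big(\partial_s\phi+b\cdot\nabla\phi+\nu\Delta\phi\big)\,dx\,ds+\int_{\mathbb T^d}u_0\,\phi(0,\cdot)\,dx=0
\end{equation}
for all $\phi\in C_c^\infty([0,t)\times\mathbb T^d)$. Our estimates are proved for smooth fields, so we need uniqueness and the continuity of $D_t(\nu)$ under approximation of $(b,u_0)$. Both follow from the energy identity. A bounded solution is not an admissible test function, so we mollify the equation in space and control the error. Let $\eta\in C_c^\infty(\mathbb R^d)$ be nonnegative with integral $1$, and $\eta_\sigma=\sigma^{-d}\eta(\cdot/\sigma)$.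

\begin{lemma}[Commutator]\label{lem:comm}
Let $(q,q')=(\infty,1)$ or $(2,2)$, let $b\in W^{1,q'}(\mathbb T^d,\mathbb R^d)$ be divergence free and $u\in L^q(\mathbb T^d)$. Then $r_\sigma(b,u)=b\cdot\nabla(u*\eta_\sigma)-(\operatorname{div}(bu))*\eta_\sigma$ satisfies $\|r_\sigma(b,u)\|_{L^1}\le C\|\nabla b\|_{L^{q'}}\|u\|_{L^q}$ with $C$ depending only on $\eta$, and $r_\sigma(b,u)\to0$ in $L^1$ as $\sigma\to0$.
\end{lemma}

\begin{proof}
Writing out both convolutions and substituting $y=x-\sigma z$,
\[
r_\sigma(b,u)(x)=\int u(y)\,(b(x)-b(y))\cdot\nabla\eta_\sigma(x-y)\,dy=\int u(x-\sigma z)\,\frac{b(x)-b(x-\sigma z)}{\sigma}\cdot\nabla\eta(z)\,dz .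
\]
H\"older's inequality in $x$ and $\|b-b(\cdot-\sigma z)\|_{L^{q'}}\le\sigma|z|\,\|\nabla b\|_{L^{q'}}$ give the bound with $C=\int|z||\nabla\eta(z)|\,dz$. The same argument works for the pair $(q,q')=(1,\infty)$. Let $\tilde b$ be a mollification of $b$, which is divergence free, and let $\tilde u$ be smooth. By bilinearity,
\[
\|r_\sigma(b,u)\|_{L^1}\le C\|\nabla(b-\tilde b)\|_{L^{q'}}\|u\|_{L^q}+C\|\nabla\tilde b\|_\infty\|u-\tilde u\|_{L^1}+\|r_\sigma(\tilde b,\tilde u)\|_{L^1}.
\]
The first term is small by the choice of $\tilde b$ (here $q'<\infty$), and then the second by the choice of $\tilde u$. Finally $\operatorname{div}(\tilde b\tilde u)=\tilde b\cdot\nabla\tilde u$, so $r_\sigma(\tilde b,\tilde u)=\tilde b\cdot((\nabla\tilde u)*\eta_\sigma)-(\tilde b\cdot\nabla\tilde u)*\eta_\sigma\to0$ uniformly.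
\end{proof}

If $b$ and $u$ depend on time, with $b\in L^1_tW^{1,1}_x$ and $u\in L^\infty_{t,x}$, or $b\in L^2_tW^{1,2}_x$ and $u\in L^2_{t,x}$, the bound of the lemma is integrable in time, and $r_\sigma\to0$ in $L^1_{t,x}$ by dominated convergence.

\begin{lemma}\label{lem:wp}
Let $b\in L^1(0,t;W^{1,1}(\mathbb T^d,\mathbb R^d))$ be divergence free, $u_0\in L^\infty(\mathbb T^d)$ and $\nu>0$.
\begin{itemize}
\item[(i)] There is exactly one bounded solution $u$ on $[0,t]$. It satisfies $\|u\|_\infty\le\|u_0\|_\infty$, $u\in C([0,t];L^2)\cap L^2(0,t;W^{1,2})$, and $\frac12\|u_s\|^2+\nu\int_0^s\|\nabla u_r\|^2dr=\frac12\|u_0\|^2$ for all $s\le t$.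
\item[(ii)] Let $b_k\in L^1(0,t;W^{1,1})$ be divergence free with $b_k\to b$ in $L^1_{t,x}$, and let $u_{0,k}\to u_0$ in $L^2$ with $\sup_k\|u_{0,k}\|_\infty<\infty$. Then the corresponding solutions satisfy $\nu\int_0^s\|\nabla u_k\|^2dr\to\nu\int_0^s\|\nabla u\|^2dr$ for all $s\le t$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) \emph{Energy identity and uniqueness.} Let $u$ be a bounded solution. Testing \eqref{eq:weak} with $\phi=\psi(s)\varphi(x)$ shows that $s\mapsto\int u_s\varphi$ agrees almost everywhere with an absolutely continuous function with initial value $\int u_0\varphi$ and derivative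
\begin{equation}\label{eq:dtweak}
\frac d{ds}\int u_s\varphi\,dx=\int u_s\,(b_s\cdot\nabla\varphi+\nu\Delta\varphi)\,dx .
\end{equation}
Using a countable dense set of $\varphi$, we modify $u$ on a null set of times so that it is weakly continuous into $L^2$. Put $u_\sigma=u*\eta_\sigma$. By \eqref{eq:dtweak}, $\partial_su_\sigma=-(\operatorname{div}(bu))*\eta_\sigma+\nu u*\Delta\eta_\sigma$, and the $C^m$ norm of the right side is at most $C_{m,\sigma}\|u\|_\infty(\|b_s\|_{L^1}+\nu)$. So $u_\sigma$ is absolutely continuous in time with values in $C^m(\mathbb T^d)$ for every $m$, and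
\begin{equation}\label{eq:moll}
\partial_su_\sigma+b\cdot\nabla u_\sigma-\nu\Delta u_\sigma=r_\sigma(b,u).
\end{equation}
Multiply by $u_\sigma$ and integrate. The transport term gives $\frac12\int b\cdot\nabla(u_\sigma^2)\,dx=0$, so
\[
\Big|\tfrac12\|u_\sigma(s)\|^2+\nu\int_0^s\|\nabla u_\sigma\|^2dr-\tfrac12\|u_\sigma(0)\|^2\Big|\le\|u\|_\infty\|r_\sigma\|_{L^1_{t,x}}\to0 .
\]
Hence $\nabla u_\sigma$ is bounded in $L^2_{t,x}$, so $\nabla u\in L^2_{t,x}$ and $\nabla u_\sigma=(\nabla u)*\eta_\sigma\to\nabla u$ strongly. This gives the energy identity for every $s$. The identity makes $s\mapsto\|u_s\|$ continuous, which together with weak continuity gives $u\in C([0,t];L^2)$. The difference of two bounded solutions is a bounded solution with datum $0$, and it vanishes by the energy identity.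

\emph{Existence.} Extend $b$ by $0$ outside $[0,t]$ and mollify in space-time, obtaining smooth divergence free $b_k\to b$ in $L^1_{t,x}$; mollify $u_0$ as well. The classical solutions $u_k$ are bounded by $\|u_0\|_\infty$ by the maximum principle. Along a subsequence $u_k\to u$ weakly-$*$ in $L^\infty_{t,x}$. Since $b_k\to b$ strongly in $L^1$, we can pass to the limit in \eqref{eq:weak}, and $\|u\|_\infty\le\|u_0\|_\infty$.

(ii) By the same compactness argument and uniqueness, $u_k\to u$ weakly-$*$ along the whole sequence. By the energy identity $\nabla u_k$ is bounded in $L^2_{t,x}$, so $\nabla u_k\to\nabla u$ weakly and $\liminf_k\nu\int_0^s\|\nabla u_k\|^2\ge\nu\int_0^s\|\nabla u\|^2$. For the opposite inequality we need weak convergence at the fixed time $s$. For smooth $\varphi$, \eqref{eq:dtweak} bounds $|\frac d{ds}\int u_k\varphi|$ by $C_\varphi(\|b_k(s)\|_{L^1}+\nu)$. These functions of $s$ converge in $L^1(0,t)$, hence are equi-integrable, so the functions $s\mapsto\int u_k(s)\varphi$ are equicontinuous. By the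 Arzel\`a--Ascoli theorem every subsequence has a uniformly convergent subsequence; its limit is continuous and agrees almost everywhere, hence everywhere, with $s\mapsto\int u_s\varphi$. With the uniform $L^2$ bound this gives $u_k(s)\to u_s$ weakly in $L^2$ for every $s$. Therefore
\[
\limsup_k\nu\int_0^s\|\nabla u_k\|^2=\limsup_k\tfrac12\big(\|u_{0,k}\|^2-\|u_k(s)\|^2\big)\le\tfrac12\big(\|u_0\|^2-\|u_s\|^2\big)=\nu\int_0^s\|\nabla u\|^2.\qedhere
\]
\end{proof}

\begin{remark}\label{rem:L2}
In the setting of part (a), $b\in L^2(0,t;W^{1,2})$, and then the bounded solution is the only distributional solution even in $L^2_{t,x}$. Indeed, let $u\in L^2_{t,x}$ satisfy \eqref{eq:weak} with $u_0=0$. Since $bu\in L^1_{t,x}$, equation \eqref{eq:moll} holds as before with $u_\sigma(0)=0$ and $r_\sigma\to0$ in $L^1_{t,x}$. Multiply it by $\beta'(u_\sigma)$, where $\beta(z)=\sqrt{1+z^2}-1$ is convex with $|\beta'|\le1$. The transport term integrates to zero and the diffusion term contributes $\nu\int\beta''(u_\sigma)|\nabla u_\sigma|^2\ge0$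 on the left, so $\int\beta(u_\sigma(s))\,dx\le\|r_\sigma\|_{L^1_{t,x}}\to0$. Hence $\beta(u)=0$ and $u=0$.
\end{remark}

\subsection{The two-particle formula}

Let $\mathcal X$ be $\mathbb T^d$ or $\mathbb R^2$. We call a divergence free field $b$ on $[0,t]\times\mathcal X$ \emph{regular} if there is a partition $0=t_0<\dots<t_n=t$ such that on each piece $[t_{i-1},t_i)\times\mathcal X$ the field is the restriction of a smooth field on $[t_{i-1},t_i]\times\mathcal X$, compactly supported if $\mathcal X=\mathbb R^2$. For regular $b$ and $u_0\in C_c^\infty(\mathcal X)$, linear parabolic theory, applied piece after piece, gives a solution $u$ that is continuous on $[0,t]$ and $C^1$ on each piece with values in $W^{m,2}(\mathcal X)$ for every $m$. In particular all its spatial derivatives are bounded, and it may be used as a test function, so the energy identity holds. On the torus it is the solution of Lemma~\ref{lem:wp}.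

\begin{lemma}[Two particles]\label{lem:two}
Let $b$ be regular on $[0,t]\times\mathcal X$, $u_0\in C_c^\infty(\mathcal X)$, $\nu>0$, and let $u$ be the solution. Let $W,W'$ be independent standard Brownian motions and let $X=X^x$, $X'=X'^x$ solve
\begin{equation}\label{eq:sde}
dX_s=-b(t-s,X_s)\,ds+\sqrt{2\nu}\,dW_s,\qquad dX'_s=-b(t-s,X'_s)\,ds+\sqrt{2\nu}\,dW'_s,
\end{equation}
for $s\in[0,t]$ with $X_0=X'_0=x$ (in $\mathbb R^d$ with periodic $b$ if $\mathcal X=\mathbb T^d$). Then for each fixed continuous path $W$ and each $s$, the map $x\mapsto X^x_s$ is a bijection of $\mathcal X$ that preserves Lebesgue measure. Moreover $u(t,x)=\mathbb E\,u_0(X^x_t)$ and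
\[
2\nu\int_0^t\|\nabla u_s\|^2ds=\|u_0\|^2-\|u_t\|^2=\int_{\mathcal X}\operatorname{Var}\big(u_0(X^x_t)\big)\,dx=\tfrac12\int_{\mathcal X}\mathbb E\,|u_0(X^x_t)-u_0(X'^x_t)|^2\,dx .
\]
\end{lemma}

\begin{proof}
For a fixed path, $Y_s=X_s-\sqrt{2\nu}W_s$ solves the ordinary differential equation $\dot Y=-b(t-s,Y+\sqrt{2\nu}W_s)$. Its right side is piecewise continuous in $s$, smooth in $Y$ with bounded derivatives, and divergence free in $Y$. By Liouville's theorem the flow is a volume preserving diffeomorphism, and so is its composition with the translation by $\sqrt{2\nu}W_s$. In the periodic case it commutes with integer translations and descends to $\mathbb T^d$.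

On each time piece, It\^o's formula gives
\[
d\,u(t-s,X_s)=(-\partial_tu-b\cdot\nabla u+\nu\Delta u)(t-s,X_s)\,ds+\sqrt{2\nu}\,\nabla u(t-s,X_s)\cdot dW_s .
\]
The drift vanishes, and the stochastic integral has mean zero because $\nabla u$ is bounded. Comparing $s=0$ and $s=t$ gives $u(t,x)=\mathbb E\,u_0(X^x_t)$. The first equality in the display is the energy identity. By Fubini's theorem and volume preservation $\int\mathbb E\,u_0(X^x_t)^2dx=\|u_0\|^2$, while $\int(\mathbb E\,u_0(X^x_t))^2dx=\|u_t\|^2$; this is the second equality. The third is $\operatorname{Var}(\xi)=\frac12\mathbb E|\xi-\xi'|^2$ for independent and identically distributed $\xi,\xi'$.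
\end{proof}

To control the noise we use Doob's inequalities: if $(Y_s)_{s\le S}$ is a continuous square integrable martingale with values in $\mathbb R^d$, then for $m>0$
\begin{equation}\label{eq:doob}
\mathbb P\Big(\sup_{s\le S}|Y_s|\ge m\Big)\le m^{-2}\,\mathbb E|Y_S|^2,\qquad\mathbb E\sup_{s\le S}|Y_s|^2\le4\,\mathbb E|Y_S|^2 .
\end{equation}

\subsection{A pointwise Lipschitz inequality}

For locally integrable $g$ on $\mathbb R^d$ let $Mg(x)=\sup_{r>0}|B(x,r)|^{-1}\int_{B(x,r)}|g|$ be the Hardy--Littlewood maximal function. The maximal theorem states that $M$ is bounded on $L^q(\mathbb R^d)$ for $q>1$.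

\begin{lemma}\label{lem:max}
There is a constant $c_d$ such that every $C^1$ function $f$ on $\mathbb R^d$, scalar or vector valued, satisfies
\begin{equation}\label{eq:lusin}
|f(x)-f(y)|\le c_d\,|x-y|\,\big(M|\nabla f|(x)+M|\nabla f|(y)\big)\quad\text{for all }x,y\in\mathbb R^d .
\end{equation}
For $q>1$ and periodic $g$, $\|Mg\|_{L^q(\mathbb T^d)}\le C_{q,d}\|g\|_{L^q(\mathbb T^d)}$.
\end{lemma}

\begin{proof}
Let $r=|x-y|>0$ and $E=B(x,r)\cap B(y,r)$. It contains the ball of radius $r/2$ about the midpoint, so $|E|\ge C_d^{-1}r^d$. For $w=x+\varrho e$ with $|e|=1$ and $\varrho<r$ we have $|f(x)-f(w)|\le\int_0^r|\nabla f(x+\tau e)|\,d\tau$. Integrating over $B(x,r)$ in polar coordinates,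
\[
\int_E|f(x)-f(w)|\,dw\le\frac{r^d}d\int_{B(x,r)}\frac{|\nabla f(z)|}{|z-x|^{d-1}}\,dz\le\frac{r^d}d\sum_{k\ge0}(2^{-k-1}r)^{1-d}\int_{B(x,2^{-k}r)}|\nabla f|\le C_d\,r^{d+1}M|\nabla f|(x).
\]
The same holds at $y$. Averaging $|f(x)-f(y)|\le|f(x)-f(w)|+|f(w)-f(y)|$ over $w\in E$ gives \eqref{eq:lusin}. For periodic $g$ and $x\in[0,1]^d$, averages over balls of radius $r\le1$ are at most $M(g\mathbf 1_{[-1,2]^d})(x)$, to which the maximal theorem applies. A ball of radius $r>1$ meets at most $(4r)^d$ unit cubes, so the average over it is at most $C_d\|g\|_{L^1(\mathbb T^d)}\le C_d\|g\|_{L^q(\mathbb T^d)}$.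
\end{proof}

\section{The upper bound}\label{sec:upper}

Let first $b$ and $u_0$ be smooth, and let $X,X'$ be as in Lemma~\ref{lem:two} on $\mathbb T^d$. We split the separation of the particles into the part due to the noise and the part due to the drift:
\[
\mathcal N=\sqrt{2\nu}\sup_{s\le t}|W_s-W'_s|,\qquad\xi_s=X_s-X'_s-\sqrt{2\nu}\,(W_s-W'_s).
\]
Then $\mathcal N>0$ almost surely, $\xi$ is Lipschitz in $s$ with $\xi_0=0$, $|X_s-X'_s|\le|\xi_s|+\mathcal N$, and $|\dot\xi_s|=|b(t-s,X_s)-b(t-s,X'_s)|$. Let $\mu=dx\otimes\mathbb P$, a probability measure, and $G=M|\nabla u_0|$, so that $\|G\|\le C_d\|\nabla u_0\|$.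

\subsection{The Lipschitz case}

Suppose $|\nabla b|\le L$. Then $|\dot\xi_s|\le L(|\xi_s|+\mathcal N)$, so $\frac d{ds}\log(1+|\xi_s|/\mathcal N)\le L$ and $|X_t-X'_t|\le|\xi_t|+\mathcal N\le\mathcal Ne^{Lt}$. By \eqref{eq:lusin}, $|u_0(X_t)-u_0(X'_t)|^2\le2c_d^2\mathcal N^2e^{2Lt}(G(X_t)^2+G(X'_t)^2)$. For fixed noise, $\mathcal N$ does not depend on $x$ and $\int G(X_t)^2dx=\|G\|^2$; also $\mathbb E\mathcal N^2\le2\nu\cdot4\cdot2dt$ by \eqref{eq:doob}. Lemma~\ref{lem:two} gives
\begin{equation}\label{eq:lip}
D_t(\nu)\le C_d\,\nu t\,e^{2Lt}\,\|\nabla u_0\|^2 .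
\end{equation}
For a Sobolev field, \eqref{eq:lusin} replaces the constant $Lt$ by a random variable $\Gamma$, the integral of $M|\nabla b|$ along the two paths. The paths are not known, but each of them is distributed uniformly on the torus at every time, and this is enough to bound the $L^p$ norm of $\Gamma$. Since $e^{\Gamma}$ need not have controlled moments, we do not integrate it: we discard the event where $\Gamma$ exceeds a small multiple of $|\log\nu|$.

\subsection{Proof of Theorem~\ref{thm:upper}}

\emph{Step 1: smooth $b$ and $u_0$.} Let $g_s=M|\nabla b_s|$; it is bounded and lower semicontinuous in $(s,x)$. By \eqref{eq:lusin},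
\[
|\dot\xi_s|\le c_d\,(|\xi_s|+\mathcal N)\big(g_{t-s}(X_s)+g_{t-s}(X'_s)\big).
\]
For almost every $s$ we have $\frac d{ds}\log(1+|\xi_s|/\mathcal N)\le|\dot\xi_s|/(\mathcal N+|\xi_s|)$. Integrating, $1+|\xi_t|/\mathcal N\le e^\Gamma$, that is
\begin{equation}\label{eq:sep}
|X_t-X'_t|\le\mathcal Ne^\Gamma,\qquad\Gamma:=c_d\int_0^t\big(g_{t-s}(X_s)+g_{t-s}(X'_s)\big)\,ds .
\end{equation}
By volume preservation $\|g_{t-s}(X_s)\|_{L^p(\mu)}=\|g_{t-s}\|_{L^p(\mathbb T^d)}$, and the same for $X'$. Minkowski's inequality and Lemma~\ref{lem:max} give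
\begin{equation}\label{eq:Gamma}
\|\Gamma\|_{L^p(\mu)}\le2c_d\int_0^t\|g_s\|_{L^p}\,ds\le C_{p,d}\int_0^t\|\nabla b_s\|_{L^p}\,ds .
\end{equation}
By Lemma~\ref{lem:two}, $D_t(\nu)=\int\frac14|u_0(X_t)-u_0(X'_t)|^2d\mu$, and the integrand is at most $\|u_0\|_\infty^2$. We split the integral over three events.
\begin{itemize}
\item On $\{\Gamma>\frac18|\log\nu|\}$, Chebyshev's inequality bounds the contribution by $\|u_0\|_\infty^2\,(8/|\log\nu|)^p\|\Gamma\|_{L^p(\mu)}^p$.
\item On $\{\mathcal N>\nu^{1/4}\}$ we use \eqref{eq:doob} with $\mathbb E|W_t-W'_t|^2=2dt$, which gives $\mathbb P(\mathcal N>\nu^{1/4})\le2\nu\cdot2dt\cdot\nu^{-1/2}$. The contribution is at most $4dt\,\nu^{1/2}\|u_0\|_\infty^2$.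
\item On the rest, \eqref{eq:sep} gives $|X_t-X'_t|\le\nu^{1/4}\nu^{-1/8}=\nu^{1/8}$. By \eqref{eq:lusin} and volume preservation, the contribution is at most $\frac14c_d^2\nu^{1/4}\int(G(X_t)+G(X'_t))^2d\mu\le c_d^2\nu^{1/4}\|G\|^2\le C_d\nu^{1/4}\|\nabla u_0\|^2$.
\end{itemize}
The sum of the three contributions is the bound of the theorem.

\emph{Step 2: approximation.} Extend $b$ by $0$ outside $[0,t]$ and mollify in space-time to get $b_k$; mollify $u_0$ to get $u_{0,k}$. Convolution with a probability density does not increase $\int_{\mathbb R}\|\nabla b_s\|_{L^p}ds$, $\|u_0\|_\infty$ or $\|\nabla u_0\|$. So Step 1 bounds the dissipation for $(b_k,u_{0,k})$ by the right side for $(b,u_0)$, and Lemma~\ref{lem:wp}(ii) passes the bound to the limit.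

\emph{Step 3: the little-$o$.} For a fixed field, Chebyshev's inequality can be improved, because the bounded part of $\nabla b$ cannot push $\Gamma$ above $|\log\nu|$ when $\nu$ is small. Let $\alpha>0$. By dominated convergence, first in $x$ and then in $s$, there is $m$ such that $\Phi_1=\nabla b\,\mathbf 1_{|\nabla b|\le m}$ and $\Phi_2=\nabla b-\Phi_1$ satisfy $\|\Phi_2\|_{L^1(0,t;L^p)}\le\alpha$. Mollifying as in Step 2, $\nabla b_k=\Phi_{1,k}+\Phi_{2,k}$ with $|\Phi_{1,k}|\le m$ and $\|\Phi_{2,k}\|_{L^1(0,t;L^p)}\le\alpha$. So $M|\nabla b_k|\le m+M|\Phi_{2,k}|$, and the variable $\Gamma$ for $b_k$ satisfies $\Gamma\le2c_dtm+\Gamma_2$, where $\Gamma_2$ is defined with $M|\Phi_{2,k}|$ in place of $g$ and $\|\Gamma_2\|_{L^p(\mu)}\le C_{p,d}\alpha$ as in \eqref{eq:Gamma}. If $|\log\nu|\ge32c_dtm$, then $\{\Gamma>\frac18|\log\nu|\}\subset\{\Gamma_2>\frac1{16}|\log\nu|\}$, which has $\mu$-measure at most $C_{p,d}\alpha^p|\log\nu|^{-p}$ uniformly in $k$. Keeping the other two contributions and letting $k\to\infty$,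
\[
D_t(\nu)\le C_{p,d}\big[\|u_0\|_\infty^2\alpha^p|\log\nu|^{-p}+t\|u_0\|_\infty^2\nu^{1/2}+\|\nabla u_0\|^2\nu^{1/4}\big]\quad\text{if }|\log\nu|\ge32c_dtm .
\]
Hence $\limsup_{\nu\to0}|\log\nu|^pD_t(\nu)\le C_{p,d}\|u_0\|_\infty^2\alpha^p$, and $\alpha$ is arbitrary. \qed

\begin{remark}\label{rem:hyp}
The condition $p>1$ enters only through the maximal theorem in \eqref{eq:Gamma}. The condition $\operatorname{div}b=0$ gives the two-particle formula and the uniform distribution of each particle. The bound on $u_0$ is used on the two exceptional events and the bound on $\nabla u_0$ on the third. The latter cannot be dropped: for $b=0$ and $u_0=\cos(2\pi kx_1)$ we have $D_t(\nu)=\frac14(1-e^{-8\pi^2k^2\nu t})$, which stays away from $0$ when $k\ge(\nu t)^{-1/2}$, although $\|u_0\|_\infty=1$.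
\end{remark}

\section{Random shears separate nearby points}\label{sec:shear}

We turn to the lower bounds and work in the plane, in rescaled variables in which the field has size $1$, the diffusivity $\kappa$ is small and the time available is of order $\log(1/\kappa)$. A single steady shear does not suffice. For $b=(\psi(x_2),0)$ with $|\psi'|\le L$, in the notation of Section~\ref{sec:upper}, the second coordinates of $X_s$ and $X'_s$ differ by at most $\mathcal N$, so $|\xi_t|\le Lt\mathcal N$ and $|X_t-X'_t|\le\mathcal N(1+Lt)$: the growth is linear. Exponential growth comes from changing the direction of the shear.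

\subsection{Infinitesimally close points without noise}\label{sec:inf}

Let $\omega$ be uniform on the unit circle and $\theta$ uniform on $[0,2\pi)$, independent, and write $\omega^\perp=(-\omega_2,\omega_1)$. The field $\omega^\perp\cos(\omega\cdot x+\theta)$ conserves $\omega\cdot x$, so its time-$\delta$ map is $x\mapsto x+\delta\,\omega^\perp\cos(\omega\cdot x+\theta)$. Its differential at $x$ sends $z$ to
\[
z^+=z+\sigma\,(\omega\cdot z)\,\omega^\perp,\qquad\sigma=-\delta\sin(\omega\cdot x+\theta).
\]
Fix $x$ and $z\ne0$. The phase $\omega\cdot x+\theta$ is uniform modulo $2\pi$ and independent of $\omega$, so $\sigma$ is independent of the angle $\alpha$ from $\omega$ to $z$, which is uniform. In complex coordinates with $\omega=1$ and $\omega^\perp=\mathrm i$,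
\[
\frac{z^+}{|z|}=e^{\mathrm i\alpha}+\mathrm i\sigma\cos\alpha=e^{\mathrm i\alpha}\Big(1+\frac{\mathrm i\sigma}2+\frac{\mathrm i\sigma}2e^{-2\mathrm i\alpha}\Big).
\]
Since $|1+\mathrm i\sigma/2|>|\sigma/2|$, the function $\zeta\mapsto\log|1+\frac{\mathrm i\sigma}2+\frac{\mathrm i\sigma}2\zeta|$ is harmonic near the closed unit disk, and the mean value property gives
\[
\mathbb E\log\frac{|z^+|}{|z|}=\mathbb E\,\tfrac12\log\Big(1+\frac{\sigma^2}4\Big)=\frac{\delta^2}{16}+O(\delta^4)>0 .
\]
Individual shears shorten some vectors, and the first order effect in $\delta$ averages to zero, but the second order effect is positive whatever $x$ and $z$ are. If a fresh independent shear is drawn at each step, $\mathbb E\log|z|$ increases by the same positive amount at every step, and a number of steps proportional to $\log(1/\kappa)$ leads from the scale $\sqrt\kappa$ to the scale $1$. Independence is what makes the computation possible: the new field is averaged while the current position is held fixed.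

Three things have to be added. The separation is finite, up to size $1$. It starts at $0$, where the logarithm is $-\infty$ and only the noise acts. And the field must be cut off, so that many copies can be placed side by side.

\subsection{The field in a cell}

For $R\ge2$, to be fixed in Section~\ref{sec:cell}, put $Q=[-R,R]^2$ and $Q'=[-R+1,R-1]^2$. Fix a smooth $\chi_0:\mathbb R\to[0,1]$ with $\chi_0=0$ on $(-\infty,\frac14]$ and $\chi_0=1$ on $[\frac34,\infty)$, and let $\chi(x)=\chi_0(R-|x_1|)\chi_0(R-|x_2|)$. It is smooth, supported in the interior of $Q$, equal to $1$ near $Q'$, and its derivatives are bounded independently of $R$. With $\nabla^\perp=(-\partial_2,\partial_1)$ and $\omega,\theta$ as above, define the random field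
\[
v=\nabla^\perp\big(\chi(x)\sin(\omega\cdot x+\theta)\big).
\]
Cutting off the stream function keeps the field divergence free. We record its properties.
\begin{itemize}
\item[(V1)] $v$ is smooth, divergence free and supported in the interior of $Q$; for each $m$, $\|v\|_{C^m}$ is bounded by a constant depending only on $m$. Let $c_1$ be an absolute bound for $|v|$ and $|\nabla v|$.
\item[(V2)] $-v$ has the same law as $v$ (replace $\theta$ by $\theta+\pi$); in particular $\mathbb E\,v(x)=0$ for every $x$.
\item[(V3)] Near $Q'$, $v(x)=\omega^\perp\cos(\omega\cdot x+\theta)$, and $v\cdot\nabla v=0$ because $\omega^\perp\cdot\omega=0$.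
\end{itemize}

\subsection{One step}

Consider two particles in the same field $v$ with independent noises, $v,W,W'$ independent:
\begin{equation}\label{eq:step}
dX_s=v(X_s)\,ds+\sqrt{2\kappa}\,dW_s,\qquad dX'_s=v(X'_s)\,ds+\sqrt{2\kappa}\,dW'_s,\qquad(X_0,X'_0)=(x,y).
\end{equation}
We replace $\log|z|$ by $\frac12\log(|z|^2+K\kappa)$, which is regularized at a large multiple of the diffusive scale. Below this scale the noise makes the function grow. Above it the shear does, and $K$ is taken large so that the errors caused by the noise are small there compared with the gain from the shear.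

\begin{lemma}[One step]\label{lem:step}
There are absolute constants $\delta\in(0,1]$, $K\ge1$ and $\lambda,\Lambda>0$, independent of $R$, with the following property. Let $0<\kappa\le1/K$, $a=K\kappa$, $\varphi(z)=\frac12\log(|z|^2+a)$ and $f(x,y)=\varphi(x-y)$. Then the solution of \eqref{eq:step} satisfies
\[
\mathbb E f(X_\delta,X'_\delta)-f(x,y)\ge\begin{cases}\lambda&\text{if }x,y\in Q'\text{ and }|x-y|\le1,\\-\Lambda&\text{for all }x,y\in\mathbb R^2,\end{cases}
\]
where the expectation is over $v$, $W$ and $W'$.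
\end{lemma}

\begin{proof}
Let $K\ge1$, $\kappa\le1/K$ and $\delta\le1$ be arbitrary for now; $C$ denotes absolute constants independent of $K,\kappa,\delta,R,\omega,\theta$. Write $z=x-y$ and $\rho=(|z|^2+a)^{1/2}$, so that $\kappa\le a\le\rho^2$ and $a\le1$. For a function $g$ on $\mathbb R^2$ write $[g]=g(x)-g(y)$; thus $|[v]|\le c_1|z|$. The plan is to expand $\mathbb Ef$ to second order in the drift and first order in the noise, and to show that every error is small relative to one of the two gains.

\emph{Step 0: Dynkin's formula.} For fixed $v$ let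
\[
\mathcal G=\mathcal V+\kappa\Delta,\qquad\mathcal V=v(x)\cdot\nabla_x+v(y)\cdot\nabla_y,\qquad\Delta=\Delta_x+\Delta_y,
\]
let $\mathbb E^v$ be the expectation over the noise, and write $F_s=F(X_s,X'_s)$. If $F$ is smooth on $\mathbb R^4$ with bounded first and second derivatives, then in It\^o's formula for $F_s$ the stochastic integral has a bounded integrand and mean zero, $\mathcal GF$ is bounded, and
\begin{equation}\label{eq:dynkin}
\mathbb E^vF_s=F(x,y)+\int_0^s\mathbb E^v(\mathcal GF)_r\,dr .
\end{equation}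
Since $a>0$ is fixed, all functions to which we apply \eqref{eq:dynkin}, namely $f,\mathcal Vf,\mathcal V^2f,\rho^{-2},\rho^{-4}$ and $h$ below, have bounded derivatives of all orders $\ge1$. On a function $\psi$ of $z$ we have $\mathcal V\psi=[v]\cdot\nabla_z\psi$ and $\Delta\psi=2\Delta_z\psi$.

\emph{Step 1: the weights change by a bounded factor during a step.} We have $\nabla\varphi=z\rho^{-2}$. By induction, a partial derivative of $\varphi$ of order $n\ge1$ is a numerical combination of terms $P(z)\rho^{-2m}$ with $P$ a monomial of degree $2m-n$, so it is bounded by $C_n\rho^{-n}$. From $\nabla_z\rho^{-2m}=-2mz\rho^{-2m-2}$ we get in dimension two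
\[
\Delta f=2\Big(\frac2{\rho^2}-\frac{2|z|^2}{\rho^4}\Big)=\frac{4a}{\rho^4},\qquad\Delta_z\rho^{-2m}=-4m\rho^{-2m-2}+4m(m+1)|z|^2\rho^{-2m-4},
\]
so $\Delta_z\rho^{-2}=(4|z|^2-4a)\rho^{-6}$ and $\Delta_z\rho^{-4}\ge-8\rho^{-6}$. Note that $\Delta f\ge0$: the leading effect of the noise has the good sign at all scales. Put $h=(|z|^2+\kappa)\rho^{-2}=1-(a-\kappa)\rho^{-2}$. Then
\begin{align*}
\mathcal G\rho^{-4}&\ge-4c_1|z|^2\rho^{-6}-16\kappa\rho^{-6}\ge-C\rho^{-4},\\
\mathcal G\rho^{-2}&\le2c_1|z|^2\rho^{-4}+8\kappa|z|^2\rho^{-6}\le C\rho^{-2},\\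
\mathcal Gh&=-(a-\kappa)\,\mathcal G\rho^{-2}\le a\big(2c_1|z|^2\rho^{-4}+8\kappa a\rho^{-6}\big)\le2c_1|z|^2\rho^{-2}+8\kappa\rho^{-2}\le Ch .
\end{align*}
By \eqref{eq:dynkin} and Gronwall's inequality, for $s\le1$,
\begin{equation}\label{eq:weights}
\mathbb E^v(\rho^{-4})_s\ge e^{-C}\rho^{-4},\qquad\mathbb E^v(\rho^{-2})_s\le C\rho^{-2},\qquad\mathbb E^vh_s\le Ch,
\end{equation}
where the right sides are evaluated at the starting point $(x,y)$.

\emph{Step 2: size of the higher order terms.} Call a \emph{term of order $j\ge1$} an expression $[g^1]\cdots[g^j]\,\partial_{i_1\cdots i_j}\varphi(x-y)$ in which each $g^l$ is a polynomial in $v$ and its derivatives. Since $\mathcal V[g]=[v\cdot\nabla g]$ and $\mathcal V\partial_{i_1\cdots i_j}\varphi=\sum_i[v^i]\,\partial_{ii_1\cdots i_j}\varphi$, the operator $\mathcal V$ maps a term of order $j$ to a sum of terms of orders $j$ and $j+1$. As $\mathcal Vf=[v]\cdot\nabla\varphi$, the functions $\mathcal Vf,\mathcal V^2f,\mathcal V^3f$ are finite sums of terms of orders $1,2,3$. Each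 term is bounded by $C|z|^2\rho^{-2}$: for $j=1$ by $|[g]|\le C|z|$ and $|\nabla\varphi|=|z|\rho^{-2}$, and for $j\ge2$ by $|z|^j\rho^{-j}\le|z|^2\rho^{-2}$. Now apply $\Delta_x+\Delta_y$ to a term of order $j$ and sort by where the two derivatives fall.
\begin{itemize}
\item Both on $\varphi$: bounded by $C|z|^j\rho^{-j-2}\le C\rho^{-2}$.
\item One on $\varphi$ and one on a factor $[g^l]$: bounded by $C|z|^{j-1}\rho^{-j-1}\le C\rho^{-2}$.
\item On two different factors (only if $j\ge2$): bounded by $C|z|^{j-2}\rho^{-j}\le C\rho^{-2}$.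
\item Both on the same factor: $(\Delta_x+\Delta_y)[g^l]=[\Delta g^l]$, which is again an increment. The result is a term of order $j$, bounded by $C|z|^2\rho^{-2}\le C$.
\end{itemize}
The constants involve finitely many derivatives of $v$ and are absolute by (V1). Since $\kappa\le1$,
\begin{equation}\label{eq:errors}
\kappa|\Delta\mathcal Vf|\le C\kappa\rho^{-2}+C\kappa,\qquad|\mathcal G\mathcal V^2f|\le|\mathcal V^3f|+\kappa|\Delta\mathcal V^2f|\le C|z|^2\rho^{-2}+C\kappa\rho^{-2}=Ch .
\end{equation}

\emph{Step 3: expansion.} Apply \eqref{eq:dynkin} to $f$, then to $\mathcal Vf$ inside the integral, then to $\mathcal V^2f$, each time leaving the term with $\kappa\Delta$ unexpanded except in the last application: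
\begin{align*}
\mathbb E^vf_\delta-f={}&4\kappa a\int_0^\delta\mathbb E^v(\rho^{-4})_s\,ds+\delta\,\mathcal Vf+\frac{\delta^2}2\mathcal V^2f\\
&+\int_0^\delta(\delta-s)\,\kappa\,\mathbb E^v(\Delta\mathcal Vf)_s\,ds+\int_0^\delta\frac{(\delta-s)^2}2\,\mathbb E^v(\mathcal G\mathcal V^2f)_s\,ds .
\end{align*}
Assume from now on $x,y\in Q'$ and $|z|\le1$. Then $\rho^2\le2$, so $\kappa\le2\kappa\rho^{-2}$ at the starting point. By \eqref{eq:weights} and \eqref{eq:errors}, the first term is at least $4e^{-C}\kappa\delta a\rho^{-4}$, and the last two terms are bounded in absolute value by $C\delta^2\kappa\rho^{-2}$ and $C\delta^3h$, for every realization of $v$.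

\emph{Step 4: averaging over $v$.} By (V2), $\mathbb E\,\mathcal Vf=0$. By (V3), $[v\cdot\nabla v]=0$, so $\mathcal V^2f=\sum_{i,l}[v^i][v^l]\partial_{il}\varphi$ with $\nabla^2\varphi=\rho^{-2}I-2\rho^{-4}z\otimes z$. Here $[v]=\beta\,\omega^\perp$ with
\[
\beta=\cos(\omega\cdot x+\theta)-\cos(\omega\cdot y+\theta)=-2\sin\Big(\omega\cdot\frac{x+y}2+\theta\Big)\sin\frac{\omega\cdot z}2,
\]
whose square has average $2\sin^2\frac{\omega\cdot z}2=1-\cos(\omega\cdot z)$ over $\theta$. Write $\omega\cdot z=|z|\cos\alpha$ and $(\omega^\perp\cdot z)^2=|z|^2\sin^2\alpha$ with $\alpha$ uniform. Then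
\[
\mathbb E\,\mathcal V^2f=\mathbb E\Big(\big(1-\cos(|z|\cos\alpha)\big)\big(\rho^{-2}-2|z|^2\rho^{-4}\sin^2\alpha\big)\Big).
\]
Use $\frac{u^2}2-\frac{u^4}{24}\le1-\cos u\le\frac{u^2}2$ together with $\mathbb E\cos^2\alpha=\frac12$, $\mathbb E\cos^4\alpha=\frac38$ and $\mathbb E\sin^2\alpha\cos^2\alpha=\frac18$. With $|z|\le1$ and $|z|\le\rho$,
\[
\mathbb E\,\mathcal V^2f\ge\frac1{\rho^2}\Big(\frac{|z|^2}4-\frac{|z|^4}{64}\Big)-\frac{2|z|^2}{\rho^4}\cdot\frac{|z|^2}{16}\ge\frac{|z|^2}{\rho^2}\Big(\frac14-\frac1{64}-\frac18\Big)\ge\frac{|z|^2}{10\rho^2}.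
\]
(For $\sqrt a\ll|z|\ll1$ the gain is $\frac{\delta^2}2(\frac14-\frac18)=\frac{\delta^2}{16}$, as in Section~\ref{sec:inf}.) Altogether there is an absolute constant $C_1\ge1$ with
\[
\mathbb Ef_\delta-f\ge4e^{-C_1}\kappa\delta\frac a{\rho^4}+\frac{\delta^2}{20}\frac{|z|^2}{\rho^2}-C_1\delta^2\frac\kappa{\rho^2}-C_1\delta^3\Big(\frac{|z|^2}{\rho^2}+\frac\kappa{\rho^2}\Big).
\]

\emph{Step 5: choice of constants.} Choose $\delta$ with $C_1\delta\le\frac1{40}$ and $2C_1\delta\le e^{-C_1}$, and $K=160C_1$. The right side is at least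
\[
4e^{-C_1}\kappa\delta\frac a{\rho^4}+\frac{\delta^2}{40}\frac{|z|^2}{\rho^2}-2C_1\delta^2\frac\kappa{\rho^2}.
\]
If $|z|^2\ge a$, the shear wins: $\kappa\le|z|^2/K$, so the last term is at most half of the second, and the expression is at least $\frac{\delta^2}{80}\frac{|z|^2}{\rho^2}\ge\frac{\delta^2}{160}$. If $|z|^2<a$, the noise wins: $\rho^2<2a$, so the expression is at least $\frac{\kappa\delta}{\rho^2}(2e^{-C_1}-2C_1\delta)\ge e^{-C_1}\frac{\kappa\delta}{2a}=\frac{e^{-C_1}\delta}{2K}$. Let $\lambda$ be the smaller of the two values. For arbitrary $x,y$ we have $\mathcal Gf=[v]\cdot\nabla\varphi+4\kappa a\rho^{-4}\ge-c_1$ everywhere, so \eqref{eq:dynkin} gives the second bound with $\Lambda=c_1\delta$.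
\end{proof}

\section{Dissipation in one cell}\label{sec:cell}

From now on $\delta,K,\lambda,\Lambda$ are the constants of Lemma~\ref{lem:step}, and we fix
\[
R=64(\lambda+\Lambda)/\lambda,\qquad\gamma=\lambda/(16\delta),\qquad q_0=\lambda/(2(\lambda+\Lambda)).
\]
This is legitimate because $\lambda$ and $\Lambda$ do not depend on $R$; all three numbers are absolute constants, and $R\ge2$. Let $v_1,v_2,\dots$ be independent copies of $v$ and let $V(\tau,\cdot)=v_i$ for $\tau\in[(i-1)\delta,i\delta)$. Every realization of $V$ is a regular field on $[0,s]\times\mathbb R^2$ for every $s$. As data we take cut off coordinate functions: fix a smooth $\chi^*:\mathbb R^2\to[0,1]$ supported in the interior of $3Q$ with $\chi^*=1$ on $2Q$, and put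
\[
w_j(y)=y_j\,\chi^*(y),\qquad j=1,2,\qquad\|w_j\|_\infty\le3R .
\]
For a realization $V$, let $u$ solve $\partial_\tau u+V\cdot\nabla u=\kappa\Delta u$ on $\mathbb R^2$ with $u(0)=w_j$, and define the energy loss
\begin{equation}\label{eq:Ej}
\mathcal E_j(V,\kappa,s)=\|w_j\|^2-\|u(s)\|^2=\tfrac12\int_{\mathbb R^2}\mathbb E^V|w_j(X^x_s)-w_j(X'^x_s)|^2\,dx,
\end{equation}
where $X,X'$ solve \eqref{eq:sde} with $(b,t,\nu)=(V,s,\kappa)$ and $\mathbb E^V$, $\mathbb P^V$ refer to the noise for fixed $V$. The last expression shows that $\mathcal E_j$ is a measurable function of the parameters $(\omega_i,\theta_i)$.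

The nested squares have the following roles: the field is a pure shear on $Q'$ and vanishes outside $Q$; the datum is linear on $2Q$ and vanishes outside $3Q$; the squares $4Q$ and $5Q$ provide buffers that a particle can cross only by noise. Small noise makes such crossings unlikely. For a planar Brownian motion $W$ let $\operatorname{osc}_S(W)=\sqrt{2\kappa}\sup_{r,s\le S}|W_r-W_s|$.

\begin{lemma}[Confinement]\label{lem:conf}
For $m>0$, $\mathbb P(\operatorname{osc}_S(W)\ge m)\le16\kappa S/m^2$. Let $dX_s=\tilde v(s,X_s)\,ds+\sqrt{2\kappa}\,dW_s$ on $[0,S]$ with a regular field $\tilde v$ that vanishes outside $Q$. Then for every path and every $s\le S$: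
\begin{itemize}
\item[(i)] the distance from $X_s$ to $Q\cup\{X_0\}$ is at most $\operatorname{osc}_S(W)$;
\item[(ii)] if $X_0\notin4Q$ and $\operatorname{osc}_S(W)<R$, then $X_s\notin3Q$.
\end{itemize}
\end{lemma}

\begin{proof}
Since $\operatorname{osc}_S(W)\le2\sqrt{2\kappa}\sup_{s\le S}|W_s|$ and $\mathbb E|W_S|^2=2S$, the first claim follows from \eqref{eq:doob}. (i) Let $r$ be the last time in $[0,s]$ at which $X_r\in Q$, or $r=0$ if there is none. The drift vanishes on $(r,s]$, so $X_s-X_r=\sqrt{2\kappa}(W_s-W_r)$. (ii) If the path enters $3Q$, let $r$ be the first such time. The drift vanishes on $[0,r)$, so $|X_r-X_0|<R$, whereas a point outside $4Q$ has distance more than $R$ from $3Q$.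
\end{proof}

The next proposition says that, with probability bounded below, the cell dissipates a fixed amount of energy within a time of order $\log(1/\kappa)$. The proof is a counting argument. The expectation of $f$ starts above $-\frac12\log(1/\kappa)$ and cannot exceed a constant, while it gains $\lambda$ at each good step. After many steps, a fixed fraction of the steps must have been bad. A step is bad either because a particle is outside $Q'$, which is rare when $R$ is large since the flow preserves area, or because the particles are more than $1$ apart, which is what we want.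

\begin{proposition}[Cell]\label{prop:cell}
There are absolute constants $c_*,\kappa_*>0$ and $q_*\in(0,1)$ such that for every $\kappa\in(0,\kappa_*]$ there exist an integer $k\ge1$ with $k\delta\le\frac1\gamma\log\frac1\kappa$ and $j\in\{1,2\}$ with
\[
\mathbb P\big(\mathcal E_j(V,\kappa,k\delta)\ge c_*\big)\ge q_* .
\]
\end{proposition}

\begin{proof}
Let $N=\lceil\frac8\lambda\log\frac1\kappa\rceil$ and $S=N\delta$. If $\frac8\lambda\log\frac1\kappa\ge1$, then $N\le\frac{16}\lambda\log\frac1\kappa$ and $S\le\frac1\gamma\log\frac1\kappa$. In particular $\kappa S\to0$ as $\kappa\to0$, and we choose $\kappa_*\le1/K$ so that for $\kappa\le\kappa_*$ this condition holds together with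
\begin{equation}\label{eq:small}
\kappa S\le1,\qquad16R^2+513\le\frac1\kappa,\qquad32(\lambda+\Lambda)\kappa S\le\frac\lambda8,\qquad\frac{32\kappa S}{R^2}\le\frac{q_0}8 .
\end{equation}

\emph{The forward chain.} Let $x$ be uniform in $Q$, independent of $V,W,W'$, and let $Y,Y'$ solve $dY_s=V(s,Y_s)\,ds+\sqrt{2\kappa}\,dW_s$ and $dY'_s=V(s,Y'_s)\,ds+\sqrt{2\kappa}\,dW'_s$ with $Y_0=Y'_0=x$. Write $Y_{(i)}=Y_{i\delta}$, $Y'_{(i)}=Y'_{i\delta}$, $Z_i=Y_{(i)}-Y'_{(i)}$ and $f_i=\varphi(Z_i)$. The pair at time $i\delta$ is independent of $v_{i+1}$ and of the increments of the noises after time $i\delta$, so each step is an instance of \eqref{eq:step}.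

\emph{Particles are rarely outside $Q'$.} For fixed $V$ and $W$, the map $x\mapsto Y_{(i)}$ is an area preserving bijection (as in Lemma~\ref{lem:two}), so $\mathbb P(Y_{(i)}\in E)\le|E|/|Q|$ for every Borel set $E$. The frame $[-R-1,R+1]^2\setminus Q'$ has area $16R$, and $|Q|=4R^2$. By Lemma~\ref{lem:conf}, the particle is outside $[-R-1,R+1]^2$ with probability at most $16\kappa S$. Hence, for $i\le N$,
\begin{equation}\label{eq:frame}
\mathbb P(Y_{(i)}\notin Q')\le\frac4R+16\kappa S,
\end{equation}
and the same for $Y'_{(i)}$.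

\emph{Upper bound for $\mathbb Ef_N$.} By Lemma~\ref{lem:conf}(i), $|Y_{(N)}|\le\sqrt2R+2\sqrt{2\kappa}\sup_{s\le S}|W_s|$, so $|Y_{(N)}|^2\le4R^2+16\kappa\sup_{s\le S}|W_s|^2$, and \eqref{eq:doob} gives $\mathbb E|Y_{(N)}|^2\le4R^2+128\kappa S$. The same holds for $Y'_{(N)}$, so $\mathbb E|Z_N|^2\le16R^2+512\kappa S$. By Jensen's inequality, $a\le1$ and \eqref{eq:small}, $\mathbb Ef_N\le\frac12\log(16R^2+513)\le\frac12\log\frac1\kappa$. Since $f_0=\frac12\log a\ge-\frac12\log\frac1\kappa$, we get $\mathbb Ef_N-f_0\le\log\frac1\kappa\le\lambda N/8$.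

\emph{Counting.} Let $G_i=\{Y_{(i)},Y'_{(i)}\in Q',\ |Z_i|\le1\}$. By Lemma~\ref{lem:step}, $\mathbb Ef_{i+1}-\mathbb Ef_i\ge\lambda\mathbb P(G_i)-\Lambda\mathbb P(G_i^c)=\lambda-(\lambda+\Lambda)\mathbb P(G_i^c)$. Summing over $i<N$,
\[
(\lambda+\Lambda)\sum_{i<N}\mathbb P(G_i^c)\ge\lambda N-\frac{\lambda N}8 .
\]
By \eqref{eq:frame}, $\mathbb P(G_i^c)\le\mathbb P(|Z_i|>1)+\frac8R+32\kappa S$. The choice of $R$ gives $(\lambda+\Lambda)\frac8R=\frac\lambda8$, and \eqref{eq:small} gives the same bound for the last term. Therefore $(\lambda+\Lambda)\sum_{i<N}\mathbb P(|Z_i|>1)\ge\frac58\lambda N$, and some $k<N$ has $\mathbb P(|Z_k|>1)\ge q_0$. We have $k\ge1$ because $Z_0=0$, and $k\delta\le S$. If $|Z_k|>1$, one of the two components $Z_k^1,Z_k^2$ exceeds $2^{-1/2}$ in absolute value, so $\mathbb P(|Z_k^j|>2^{-1/2})\ge q_0/2$ for some $j$.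

\emph{From the forward chain to the backward particles.} Let $X,X'$ be the processes in \eqref{eq:Ej} with $s=k\delta$. Their drifts on the successive time steps are $-v_k,\dots,-v_1$, and by independence and (V2) this sequence has the same law as $v_1,\dots,v_k$. Hence
\[
F(V):=\frac1{|Q|}\int_Q\mathbb P^V\big(|(X^x_{k\delta}-X'^x_{k\delta})^j|>2^{-1/2}\big)\,dx
\]
satisfies $\mathbb EF(V)=\mathbb P(|Z^j_k|>2^{-1/2})\ge q_0/2$. Since $0\le F\le1$, we have $\mathbb EF\le\frac{q_0}4+\mathbb P(F\ge\frac{q_0}4)$, so $\mathbb P(F\ge q_0/4)\ge q_*:=q_0/4$.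

\emph{Conclusion.} Let $\Omega_0$ be the event that $\operatorname{osc}_{k\delta}(W)<R$ and $\operatorname{osc}_{k\delta}(W')<R$. It depends on the noise only, and $\mathbb P(\Omega_0^c)\le32\kappa S/R^2\le q_0/8$. On $\Omega_0$, for $x\in Q$, both particles lie in $2Q$ by Lemma~\ref{lem:conf}(i), and there $w_j(y)=y_j$. For every realization with $F(V)\ge q_0/4$, formula \eqref{eq:Ej} gives
\[
\mathcal E_j(V,\kappa,k\delta)\ge\frac12\cdot\frac12\,|Q|\,\big(F(V)-\mathbb P(\Omega_0^c)\big)\ge R^2\Big(\frac{q_0}4-\frac{q_0}8\Big)=\frac{q_0R^2}8=:c_* .\qedhere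
\]
\end{proof}

\section{Cells on the torus}\label{sec:torus}

We now rescale cells and place them in disjoint squares of $\mathbb T^2$. The equation is not local: particles may leave a cell or enter it from another one. The buffers make these events so unlikely that each cell dissipates almost as much as it would alone in the plane, whatever happens elsewhere.

\begin{proposition}[Superposition of cells]\label{prop:torus}
Let $p\ge1$. For $n$ in a finite or countable index set let $L_n,\ell_n,A_n>0$, $j_n\in\{1,2\}$, and let $V_n$ be a realization of $V$. Assume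
\begin{equation}\label{eq:sums}
\sum_n10R\ell_n<1,\qquad\sum_nL_n^p\ell_n^2<\infty,\qquad\sum_nA_n^2<\infty .
\end{equation}
Choose centers $c_n\in\mathbb T^2$ on a horizontal line such that the squares $c_n+5\ell_nQ$ are pairwise disjoint, and put, for $t\in[0,1]$,
\[
b(t,x)=\sum_nL_n\ell_n\,V_n\Big(L_nt,\frac{x-c_n}{\ell_n}\Big),\qquad u_0(x)=\sum_nA_n\,w_{j_n}\Big(\frac{x-c_n}{\ell_n}\Big),
\]
where the $n$-th terms are extended by $0$ outside $c_n+5\ell_nQ$. Then $b\in L^\infty([0,1],W^{1,p})$ is divergence free, $u_0\in W^{1,2}\cap L^\infty$, and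
\begin{equation}\label{eq:norms}
\|\nabla b\|_{L^\infty_tL^p_x}^p\le c_1^p|Q|\sum_nL_n^p\ell_n^2,\qquad\|\nabla u_0\|^2=\sum_nA_n^2\|\nabla w_{j_n}\|^2,\qquad\|u_0\|_\infty\le3R\sup_nA_n .
\end{equation}
Moreover there is an absolute constant $C_*$ such that for every $n$, $\nu>0$ and $s\in(0,L_n]$,
\begin{equation}\label{eq:transfer}
2D_1(\nu)\ge A_n^2\ell_n^2\big[\mathcal E_{j_n}(V_n,\kappa,s)-C_*\kappa s\big],\qquad\kappa=\frac\nu{\ell_n^2L_n}.
\end{equation}
\end{proposition}

\begin{proof}
The square $c_n+5\ell_nQ$ has side $10R\ell_n$, so the first condition in \eqref{eq:sums} allows the choice of centers.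

\emph{Norms.} The $n$-th term of $b(t,\cdot)$ is supported in $c_n+\ell_nQ$, of area $\ell_n^2|Q|$, where it is bounded by $c_1L_n\ell_n\le c_1L_n$ and its gradient by $c_1L_n$. The supports are disjoint, so the partial sums form a Cauchy sequence in $L^\infty_tW^{1,p}_x$ and the first bound holds; each partial sum is divergence free. In dimension two $\|\nabla(w(\cdot/\ell))\|=\|\nabla w\|$ and $\|w(\cdot/\ell)\|=\ell\|w\|$, so the partial sums of $u_0$ converge in $W^{1,2}$, they are bounded by $3R\sup_nA_n$, and the remaining claims in \eqref{eq:norms} follow. By Lemma~\ref{lem:wp}(ii), $D_1(\nu)$ is the limit of the dissipations for the partial sums. It therefore suffices to prove \eqref{eq:transfer} for a finite family, in which case $b$ is regular and $u_0$ is smooth.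

\emph{Rescaling.} Fix $n$ and drop it from the notation. Let $X,X'$ solve \eqref{eq:sde} with $t=s/L\le1$ and starting point $x=c+\ell y$. Put $Y_\tau=(X_{\tau/L}-c)/\ell$ and $\tilde W_\tau=\sqrt L\,W_{\tau/L}$, a standard Brownian motion. For $\tau\in[0,s]$,
\[
dY_\tau=-\tilde b(s-\tau,Y_\tau)\,d\tau+\sqrt{2\kappa}\,d\tilde W_\tau,\qquad Y_0=y,\qquad\tilde b(\tau,y):=\frac1{L\ell}\,b\Big(\frac\tau L,c+\ell y\Big),
\]
because $\sqrt{2\nu}/(\ell\sqrt L)=\sqrt{2\kappa}$. On $5Q$ we have $\tilde b=V$ and $u_0(c+\ell y)=Aw_j(y)$. Let $\bar Y$ solve the same equation with $V$ in place of $\tilde b$ on all of $\mathbb R^2$, with the same noise and starting point, and define $Y',\bar Y',\tilde W'$ in the same way from $X'$. Then $\bar Y,\bar Y'$ are the processes in \eqref{eq:Ej}. Let $\epsilon=16\kappa s/R^2$, so that $\mathbb P(\operatorname{osc}_s(\tilde W)\ge R)\le\epsilon$, and let $\Omega_0$ be the event that both oscillations are less than $R$; then $\mathbb P(\Omega_0^c)\le2\epsilon$.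

\emph{Starting points in $4Q$.} On $\Omega_0$, for $y\in4Q$, the path $\bar Y$ stays in the interior of $5Q$ by Lemma~\ref{lem:conf}(i). There the two drifts agree, so $\bar Y$ solves the equation of $Y$, and $Y=\bar Y$ by pathwise uniqueness. In the same way $Y'=\bar Y'$. Lemma~\ref{lem:two} on $\mathbb T^2$, restricted to starting points in $c+4\ell Q$ and to $\Omega_0$, gives
\[
2D_1(\nu)\ge2D_{s/L}(\nu)\ge A^2\ell^2\cdot\tfrac12\int_{4Q}\mathbb E\big(\mathbf 1_{\Omega_0}|w_j(\bar Y^y_s)-w_j(\bar Y'^y_s)|^2\big)\,dy .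
\]
Removing the indicator costs at most $\frac12|4Q|\cdot4\|w_j\|_\infty^2\cdot2\epsilon$, and without it the integral term equals $\int_{4Q}\operatorname{Var}(w_j(\bar Y^y_s))\,dy$.

\emph{Starting points outside $4Q$.} These contribute little to $\mathcal E_j=\int_{\mathbb R^2}\operatorname{Var}(w_j(\bar Y^y_s))\,dy$. For a fixed noise path, the set of $y\notin4Q$ with $\bar Y^y_s\in3Q$ is empty if $\operatorname{osc}_s(\tilde W)<R$, by Lemma~\ref{lem:conf}(ii), and has area at most $|3Q|$ in any case, by area preservation. Since $w_j$ vanishes outside $3Q$,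
\[
\int_{\mathbb R^2\setminus4Q}\operatorname{Var}\big(w_j(\bar Y^y_s)\big)\,dy\le\|w_j\|_\infty^2\,\mathbb E\big|\{y\notin4Q:\bar Y^y_s\in3Q\}\big|\le\|w_j\|_\infty^2\,|3Q|\,\epsilon .
\]
Hence $2D_1(\nu)\ge A^2\ell^2[\mathcal E_j-(3R)^2(|3Q|+4|4Q|)\epsilon]$, which is \eqref{eq:transfer} with $C_*=144(|3Q|+4|4Q|)$.
\end{proof}

\section{The lower bounds}\label{sec:lower}

It suffices to prove Theorems~\ref{thm:lower} and~\ref{thm:compl} for $d=2$. Indeed, given $b$ and $u_0$ on $\mathbb T^2$ with solution $u$, consider the field $(b(t,x_1,x_2),0,\dots,0)$ and the datum $u_0(x_1,x_2)$ on $\mathbb T^d$. All norms are unchanged. Integrating a test function over $x_3,\dots,x_d$ shows that $u(t,x_1,x_2)$ satisfies \eqref{eq:weak} on $\mathbb T^d$, so it is the solution by Lemma~\ref{lem:wp}, and $D_1(\nu)$ is the same. Two dimensions are needed: on the circle a divergence free field is constant in space, a time dependent translation reduces \eqref{eq:E} to the heat equation, and $D_t(\nu)\le\nu t\|\nabla u_0\|^2$.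

A cell with parameters $L,\ell$ has the rescaled time $L$ at its disposal, and by Proposition~\ref{prop:cell} this suffices when $\kappa=\nu/(\ell^2L)\ge e^{-\gamma L}$. In all three proofs $\ell^2L\le1$, as a consequence of $\ell^2\le L^{-p}$, $L\ge1$ and $p\ge1$; this gives $\nu\le\kappa$. We begin with a single cell.

\subsection{One cell: proof of Theorem~\ref{thm:compl}(i)}

Fix $\varsigma\in(0,1]$ with $c_1^p|Q|\varsigma\le1$ and $10R\sqrt\varsigma<1$, and $A>0$ with $A(9R+\max_j\|\nabla w_j\|)\le1$. Fix $L_0\ge1$ such that $e^{-\gamma L}\le\kappa_*$ and $C_*Le^{-\gamma L}\le c_*/2$ for all $L\ge L_0$. The function $\nu(L)=\varsigma L^{1-p}e^{-\gamma L}$ is continuous and decreases to $0$, so every $\nu\in(0,\nu_0)$, $\nu_0:=\nu(L_0)$, equals $\nu(L)$ for some $L\ge L_0$. Put $\ell^2=\varsigma L^{-p}$ and $\kappa=e^{-\gamma L}=\nu/(\ell^2L)$. Proposition~\ref{prop:cell} provides $k,j$ with $k\delta\le L$ and, since $q_*>0$, a realization $V$ with $\mathcal E_j(V,\kappa,k\delta)\ge c_*$. Apply Proposition~\ref{prop:torus}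 to this single cell. By \eqref{eq:norms} and $\|u_0\|\le\|u_0\|_\infty$, the norm constraints hold. By \eqref{eq:transfer} and $|\log\nu|\ge\gamma L$,
\[
D_1(\nu)\ge\tfrac14c_*A^2\varsigma L^{-p}\ge\tfrac14c_*A^2\varsigma\gamma^p|\log\nu|^{-p}.
\]
This proves (i). \qed

\subsection{One cell for each term of a sequence: proof of Theorem~\ref{thm:lower}}

To serve a sequence $\nu_n\to0$ with a single pair, we use one cell for each $\nu_n$. The sums in \eqref{eq:sums} must converge, which costs a factor $n^{-2}$ in area and a factor $n^{-2}$ in squared amplitude. This loss depends on $n$ only, and the sequence $\nu_n$ can be made so sparse that $\varepsilon(\nu_n)$ is smaller.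

For $n\ge1$ and $L_n\ge1$ to be chosen, put
\[
\ell_n=n^{-1}L_n^{-p/2},\qquad A_n=n^{-1},\qquad\kappa_n=e^{-\gamma L_n},\qquad\nu_n=\ell_n^2L_n\kappa_n\le e^{-\gamma L_n}.
\]
For fixed $n$, as $L_n\to\infty$, the quantities $\kappa_n$, $\kappa_nL_n$, $\ell_n$, $\nu_n$ and hence $\varepsilon(\nu_n)$ tend to $0$. Choose $L_n$ so large that
\[
\kappa_n\le\kappa_*,\qquad C_*\kappa_nL_n\le c_*/2,\qquad\ell_n\le2^{-n-5}/R,\qquad\nu_n<\min\{1/n,1/5\},\qquad\varepsilon(\nu_n)\le n^{-5}.
\]
Proposition~\ref{prop:cell} with $\kappa=\kappa_n$ gives $k_n,j_n$ with $k_n\delta\le L_n$ and a realization $V_n$ with $\mathcal E_{j_n}(V_n,\kappa_n,k_n\delta)\ge c_*$. Conditions \eqref{eq:sums} hold, since $\sum10R\ell_n\le10/32$ and $L_n^p\ell_n^2=A_n^2=n^{-2}$. Let $(b,u_0)$ be the pair of Proposition~\ref{prop:torus}. By \eqref{eq:transfer} with $\nu=\nu_n$ and $s=k_n\delta$, and by $|\log\nu_n|\ge\gamma L_n$,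
\[
D_1(\nu_n)\ge\frac{c_*}4n^{-4}L_n^{-p}\ge\frac{c_*\gamma^p}4n^{-4}|\log\nu_n|^{-p}\ge\frac{c_*\gamma^p}4\,n\,\varepsilon(\nu_n)\,|\log\nu_n|^{-p}.
\]
Since $\nu_n\to0$, the theorem follows. \qed

\subsection{All small diffusivities: proof of Theorem~\ref{thm:compl}(ii)}

The good realization given by Proposition~\ref{prop:cell} depends on $\kappa$, and now a continuum of values has to be served by countably many cells. Two observations make this possible. A realization that is good for $\kappa$ remains good on an interval $[\kappa,(1+\eta)\kappa]$ of fixed ratio, so a range $[e^{-\gamma L},e^{-\gamma L/4}]$ is reduced to $O(L)$ values. And since a random realization is good for each given value with probability $q_*$, already $O(\log L)$ independent realizations serve all of them. The loss in the theorem is a power of this number of copies.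

\begin{lemma}[Stability in the diffusivity]\label{lem:stab}
Let $V$ be a realization, $\eta>0$ and $\kappa\le\kappa'\le(1+\eta)\kappa$. Then $\mathcal E_j(V,\kappa',s)\ge\mathcal E_j(V,\kappa,s)-\eta\|w_j\|^2$ for all $s>0$.
\end{lemma}

\begin{proof}
Let $u,u'$ be the solutions with diffusivities $\kappa,\kappa'$ and datum $w_j$. The difference $e=u-u'$ solves $\partial_\tau e+V\cdot\nabla e-\kappa\Delta e=-(\kappa'-\kappa)\Delta u'$ with $e(0)=0$. Multiplying by $e$ and integrating,
\[
\frac12\frac d{d\tau}\|e\|^2+\kappa\|\nabla e\|^2=(\kappa'-\kappa)\int\nabla u'\cdot\nabla e\,dy\le\kappa\|\nabla e\|^2+\frac{(\kappa'-\kappa)^2}{4\kappa}\|\nabla u'\|^2 .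
\]
The energy identity gives $\int_0^s\|\nabla u'\|^2d\tau\le\|w_j\|^2/(2\kappa')$, so $\|e(s)\|^2\le\frac{(\kappa'-\kappa)^2}{4\kappa\kappa'}\|w_j\|^2\le\frac{\eta^2}4\|w_j\|^2$. As $\|u(s)\|,\|u'(s)\|\le\|w_j\|$,
\[
\mathcal E_j(V,\kappa,s)-\mathcal E_j(V,\kappa',s)=\|u'(s)\|^2-\|u(s)\|^2\le\|e(s)\|\big(\|u'(s)\|+\|u(s)\|\big)\le\eta\|w_j\|^2.\qedhere
\]
\end{proof}

Fix $\eta=c_*/(2\max_j\|w_j\|^2)$.

\emph{Parameters.} For $n\ge1$ let
\[
L_n=2^n,\qquad\ell_n^2=n^{-3}2^{-np},\qquad A_n=n^{-3/2},\qquad I_n=\lceil c_In\rceil,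
\]
with an absolute constant $c_I$ fixed below. We use the levels $n\ge n_0$, where $n_0$ is so large that for all $n\ge n_0$
\begin{equation}\label{eq:n0}
e^{-\gamma L_n/4}\le\kappa_*,\qquad C_*L_ne^{-\gamma L_n/4}\le\frac{c_*}4,\qquad8\cdot2^{p-1}\le e^{\gamma L_n/2},\qquad\sum_{m\ge n_0}2I_m\cdot10R\ell_m<1 .
\end{equation}

\emph{Choice of realizations at level $n$.} Consider the points $\kappa^{(m)}=e^{-\gamma L_n}(1+\eta)^m$, $m=0,1,\dots$, that lie in $[e^{-\gamma L_n},e^{-\gamma L_n/4}]$. For these, $m\le3\gamma2^n/(4\log(1+\eta))$, so there are at most $C_22^n$ of them with $C_2$ absolute. For each such $m$, Proposition~\ref{prop:cell} gives $k_m,j_m$ with $k_m\delta\le\frac1\gamma\log(1/\kappa^{(m)})\le L_n$. Let $V_{n,1},\dots,V_{n,I_n}$ be independent copies of the random field $V$, and call $i$ \emph{good for $m$} if $\mathcal E_{j_m}(V_{n,i},\kappa^{(m)},k_m\delta)\ge c_*$. The probability that some $m$ has no good $i$ is at most $C_22^n(1-q_*)^{I_n}$. Choose $c_I$ with $(1-q_*)^{c_I}\le1/(2C_2+2)$; then this probability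 is at most $C_2(C_2+1)^{-n}<1$. Fix realizations such that every $m$ has a good $i$.

\emph{The pair.} Apply Proposition~\ref{prop:torus} to the family indexed by $(n,i,j)$ with $n\ge n_0$, $i\le I_n$, $j\in\{1,2\}$, with parameters $L_n,\ell_n,A_n$, datum index $j$ and realization $V_{n,i}$. The first condition in \eqref{eq:sums} is part of \eqref{eq:n0}, and the other two hold because $L_n^p\ell_n^2=A_n^2=n^{-3}$ and $\sum_n2I_nn^{-3}<\infty$.

\emph{The levels cover all small $\nu$.} Let $\alpha_n=\ell_n^2L_ne^{-\gamma L_n}$ and $\beta_n=\ell_n^2L_ne^{-\gamma L_n/4}$. Since $L_{n+1}/4=L_n/2$,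
\[
\frac{\beta_{n+1}}{\alpha_n}=\Big(\frac n{n+1}\Big)^32^{1-p}e^{\gamma L_n/2}\ge1
\]
by \eqref{eq:n0}. Let $0<\nu<\beta_{n_0}$ and let $n\ge n_0$ be the largest index with $\nu\le\beta_n$, which exists because $\beta_n\to0$. Then $\nu>\beta_{n+1}\ge\alpha_n$, so $\kappa:=\nu/(\ell_n^2L_n)$ lies in $[e^{-\gamma L_n},e^{-\gamma L_n/4}]$.

\emph{Lower bound.} Let $m$ be the largest index with $\kappa^{(m)}\le\kappa$, so that $\kappa\le(1+\eta)\kappa^{(m)}$, and let $i$ be good for $m$. Lemma~\ref{lem:stab} gives $\mathcal E_{j_m}(V_{n,i},\kappa,k_m\delta)\ge c_*/2$. Apply \eqref{eq:transfer} to the cell $(n,i,j_m)$ with $s=k_m\delta$; by \eqref{eq:n0}, $C_*\kappa s\le c_*/4$. Hence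
\[
D_1(\nu)\ge\frac12A_n^2\ell_n^2\,\frac{c_*}4=\frac{c_*}8\,n^{-6}\,2^{-np}.
\]
Finally $\nu\le\kappa\le e^{-\gamma2^n/4}$, so $2^n\le\frac4\gamma|\log\nu|$ and $n\le\log_2(4/\gamma)+\log_2|\log\nu|$. For $\nu<\nu_0:=\min\{\beta_{n_0},e^{-e}\}$ we have $\log\log(1/\nu)\ge1$, so $n\le C\log\log(1/\nu)$, and $D_1(\nu)\ge c|\log\nu|^{-p}(\log\log(1/\nu))^{-6}$. The last assertion of the theorem follows because $|\log\nu|^{r-p}(\log\log(1/\nu))^{-6}\to\infty$ for $r>p$. \qed

\begin{thebibliography}{1}

\bibitem{BN}
Elia Bru\`e and Quoc-Hung Nguyen, \emph{Advection diffusion equations with Sobolev velocity field}, arXiv:2003.08198 (2020).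

\end{thebibliography}
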